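# A failure of $\operatorname{adj}(I^{n+1})=I\cdot\operatorname{adj}(I^n)$ in positive characteristic

## 1. Prime divisors, Jacobian ideals, adjoints and analytic spread

Throughout, $(R,\mathfrak m)$ is a regular local ring with infinite residue field and fraction field $K$.

**Definition (prime divisor).** A prime divisor of $R$ is a discrete valuation $v$ of $K$ whose valuation ring $R_v$ contains $R$ and is essentially of finite type over $R$.

Two examples. If $\mathfrak p\subset R$ is a prime of height one, then $R_{\mathfrak p}$ is the valuation ring of a prime divisor. If $R=k[x_1,\dots,x_d]_{(x_1,\dots,x_d)}$ with $d\ge 2$, put $w_i=x_i/x_1$ for $i\ge2$. The localization of $R[w_2,\dots,w_d]$ at the prime $(x_1)$ is a discrete valuation ring, and its valuation is the $\mathfrak m$-adic order $\operatorname{ord}$.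

**Definition (Fitting ideal, Jacobian ideal).** If a module $M$ over a ring $B$ has a presentation $B^a\to B^b\to M\to 0$, its $0$-th Fitting ideal is the ideal generated by the $b\times b$ minors of the matrix; it does not depend on the presentation. For a prime divisor $v$, the Jacobian ideal $J_{R_v/R}$ is the $0$-th Fitting ideal of the $R_v$-module $\Omega^1_{R_v/R}$.

For $v$ given by a height-one prime, $R_v$ is a localization of $R$, so $\Omega^1_{R_v/R}=0$ and $J_{R_v/R}=R_v$. For $v=\operatorname{ord}$, we have $R[w_2,\dots,w_d]=R[W_2,\dots,W_d]/(x_1W_i-x_i)$. Hence $\Omega^1_{R_v/R}$ is generated by $dw_2,\dots,dw_d$ with the relations $x_1\,dw_i=0$, the presentation matrix is $x_1$ times the identity of size $d-1$, and $J_{R_v/R}=(x_1^{d-1})$. So $v(J_{R_v/R})=d-1$.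

**Definition (adjoint).** For a nonzero ideal $I$ of $R$,
$$\operatorname{adj}(I)=\bigcap_{v}\{r\in K\mid v(r)\ge v(I)-v(J_{R_v/R})\},$$
the intersection over all prime divisors $v$ of $R$. Here $v(I)=\min\{v(r): r\in I\}$.

It is known that $\operatorname{adj}(I)$ is a complete (integrally closed) ideal and that $I\subseteq\overline I\subseteq\operatorname{adj}(I)$, where $\overline I$ is the integral closure.

As an example, $\operatorname{adj}(R)=R$. Indeed, the conditions at height-one primes say $r\in\bigcap R_{\mathfrak p}=R$, and every $r\in R$ satisfies $v(r)\ge0\ge -v(J_{R_v/R})$ for all $v$. Also $\operatorname{adj}(fI)=f\operatorname{adj}(I)$ for $0\neq f\in R$, since $v(fI)=v(f)+v(I)$; so $\operatorname{adj}((f))=fR$.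

Two inclusions are immediate from the definition: $\operatorname{adj}(I)\subseteq\operatorname{adj}(I')$ if $I\subseteq I'$, and
$$I\cdot\operatorname{adj}(I^n)\subseteq\operatorname{adj}(I^{n+1}),\tag{1}$$
because $v(ar)\ge v(I)+nv(I)-v(J_{R_v/R})$ for $a\in I$ and $r\in\operatorname{adj}(I^n)$.

**Definition (fiber cone, analytic spread).** The fiber cone of $I$ is $\bigoplus_{n\ge0}I^n/\mathfrak mI^n$. Its Krull dimension is the analytic spread $\ell(I)$.

The fiber cone is generated over $R/\mathfrak m$ by its degree-one part, so $\ell(I)$ is at most the number of generators of $I$. For $I=(f)$ with $f\ne0$ the fiber cone is a polynomial ring in one variable, so $\ell(I)=1$. For $I=\mathfrak m$ it is a polynomial ring in $\dim R$ variables, so $\ell(\mathfrak m)=\dim R$. For $I=\mathfrak m^2$ in dimension two, it is the second Veronese subring of a polynomial ring in two variables. So $\ell(\mathfrak m^2)=2$, although $\mathfrak m^2$ needs three generators.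

**Definition (reduction).** An ideal $J\subseteq I$ is a reduction of $I$ if $JI^s=I^{s+1}$ for some $s\ge 0$. Then $v(J)+sv(I)=(s+1)v(I)$, so $v(J)=v(I)$ for every prime divisor $v$.

For example, $J=(x^2,y^2)$ is a reduction of $\mathfrak m^2$ in $k[x,y]_{(x,y)}$: a monomial of degree $4$ is divisible by $x^2$ or $y^2$, so $J\mathfrak m^2=\mathfrak m^4$. Since the residue field is infinite, every $I$ has a reduction generated by $\ell(I)$ elements (Northcott–Rees).

**Definition (center).** Let $Y$ be integral, with a proper birational morphism $Y\to\operatorname{Spec}R$. By the valuative criterion $\operatorname{Spec}K\to Y$ extends uniquely to $\operatorname{Spec}R_v\to Y$ for every prime divisor $v$. The image $y$ of the closed point is the center of $v$ on $Y$. Thus $\mathcal O_{Y,y}\subset R_v$, and the maximal ideal of $\mathcal O_{Y,y}$ lies in that of $R_v$.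

For example, on the blow-up of $\mathfrak m$ the center of $\operatorname{ord}$ is the generic point of the exceptional divisor; on $\operatorname{Spec} R$ it is the closed point.

## 2. Lipman's conjecture and two theorems

The inclusion (1) says that multiplying by $I$ moves us from one adjoint to the next. The question is whether, from some explicit exponent on, nothing else is needed to produce the next adjoint.

**Conjecture (Lipman).** Let $I$ be a nonzero ideal of analytic spread $\ell(I)$ in a regular local ring $R$. Then for all $n\ge\ell(I)-1$,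
$$\operatorname{adj}(I^{n+1})=I\cdot\operatorname{adj}(I^n).$$

Our source for the problem is Clare D'Cruz, Saipriya Dubey and Jugal K. Verma, "On the core and adjoint of the product of complete ideals in two-dimensional regular local rings", arXiv:2506.14228 (2025). The statement holds in two-dimensional regular local rings (Lipman) and in regular local rings essentially of finite type over a field of characteristic zero (Cutkosky). In general the answer is negative.

**Theorem A.** Let $p$ be a prime, $k$ an algebraically closed field of characteristic $p$, $d\ge4$, and $R=k[x_0,x_1,x_2,x_3,z_1,\dots,z_r]_{(x,z)}$ with $r=d-4$. There is an ideal $I=(h,a_1,a_2)\subset R$ with $\ell(I)=3$ such that $\operatorname{adj}(I^{n+1})\ne I\operatorname{adj}(I^n)$ for some $n\ge2=\ell(I)-1$.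

So the conjecture is false, in every characteristic $p>0$ and every dimension $d\ge4$. The next theorem is not used for Theorem A, but its proof shows where to look for a counterexample.

**Theorem B.**
(i) If $\ell(I)=1$, the conjecture holds for $I$, for any regular local $R$ with infinite residue field.
(ii) Let $R$ be a regular local ring with infinite residue field, essentially of finite type over a perfect field. Suppose there is a regular integral $Y$, projective and birational over $\operatorname{Spec}R$, with $I\mathcal O_Y$ invertible. If $\ell(I)=2$, the conjecture holds for $I$.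

No claim is made about mixed characteristic, or about $d=3$ in positive characteristic beyond what Theorem B covers.

Three published results are used.

* Raynaud (*Contre-exemple au "vanishing theorem" en caractéristique $p>0$*, in: C. P. Ramanujam – A Tribute, 1978): over $k$ as in Theorem A there are a smooth projective surface $S_0$ and an ample line bundle $\mathcal H$ on it with $H^1(S_0,\mathcal H^{-1})\neq0$.
* Embedded resolution of surfaces (Abhyankar; Cossart–Jannsen–Saito, LNM 2270): for a reduced surface $F$ in a smooth threefold over $k$ there is a finite sequence of blow-ups with regular centers of codimension $\ge2$ after which the strict transform of $F$ is regular.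
* Chatzistamatiou–Rülling (*Higher direct images of the structure sheaf in positive characteristic*, Algebra & Number Theory 5 (2011)), only for Theorem B(ii): if $f$ is a proper birational morphism between smooth integral schemes over a perfect field, then $R^if_*\omega=0$ for $i>0$.

## 3. Adjoints as modules of differential forms

The purpose of this section is to replace the numbers $v(J_{R_v/R})$ by a condition on differential forms. Let $R$ be essentially of finite type over a perfect field $k$, and let $d=\operatorname{trdeg}_kK$.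

Recall that a regular local ring which is a domain essentially of finite type over a perfect field $k$, with fraction field $K$, is a localization of a smooth $k$-algebra, so its module of differentials over $k$ is free of rank $\operatorname{trdeg}_k K$. This applies to $R$ and to each $R_v$. Let $\varpi$ generate $\Omega^d_{R/k}$ and put $\Lambda_v=\Omega^d_{R_v/k}$, a free $R_v$-module of rank one inside $\Omega^d_{K/k}$.

The exact sequence
$$\Omega_{R/k}\otimes_R R_v\to\Omega_{R_v/k}\to\Omega_{R_v/R}\to0$$
presents $\Omega_{R_v/R}$ by a $d\times d$ matrix. Hence $J_{R_v/R}$ is generated by its determinant, which is nonzero because the first map becomes an isomorphism over $K$. The determinant is the map on top exterior powers, so $R_v\varpi=J_{R_v/R}\Lambda_v$. Therefore $v(r)\ge v(I^m)-v(J_{R_v/R})$ if and only if $r\varpi\in I^m\Lambda_v$, and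
$$\operatorname{adj}(I^m)\,\varpi=W_m:=\{\eta\in\Omega^d_{K/k}\mid\eta\in I^m\Lambda_v\text{ for all prime divisors }v\}.\tag{2}$$

**Example 1 (powers of $\mathfrak m$).** Let $R=k[x_1,\dots,x_d]_{(x)}$ and $\varpi=dx_1\wedge\dots\wedge dx_d$. Let $v$ be a prime divisor with $v(\mathfrak m)>0$, numbered so that $v(x_1)=v(\mathfrak m)$. Then $w_i=x_i/x_1\in R_v$, and from $dx_i=x_1\,dw_i+w_i\,dx_1$ we get
$$\varpi=x_1^{d-1}\,dx_1\wedge dw_2\wedge\dots\wedge dw_d\in\mathfrak m^{d-1}\Lambda_v .$$
So $v(J_{R_v/R})\ge(d-1)v(\mathfrak m)$, with equality for $v=\operatorname{ord}$. It follows that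
$$\operatorname{adj}(\mathfrak m^n)=\mathfrak m^{\max(n-d+1,0)} .$$
For "$\subseteq$", note that $\operatorname{adj}(\mathfrak m^n)\subseteq\operatorname{adj}(R)=R$ and use $v=\operatorname{ord}$. For "$\supseteq$", use the inequality just proved; when $v(\mathfrak m)=0$ there is nothing to check. Here $\ell(\mathfrak m)=d$. For $n\ge d-1$ we get $\operatorname{adj}(\mathfrak m^{n+1})=\mathfrak m^{n+2-d}=\mathfrak m\operatorname{adj}(\mathfrak m^n)$, as the conjecture predicts. For $n=d-2$ we get $\operatorname{adj}(\mathfrak m^{d-1})=R$ while $\mathfrak m\operatorname{adj}(\mathfrak m^{d-2})=\mathfrak m$. The bound $\ell(I)-1$ cannot be lowered.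

**Example 2.** Let $R=k[x,y]_{(x,y)}$ and $I=(x^2,y^2)$, so $\ell(I)=2$. Since $v(I)=2\min(v(x),v(y))=v(\mathfrak m^2)$ for all $v$, we have $\operatorname{adj}(I^n)=\operatorname{adj}(\mathfrak m^{2n})=\mathfrak m^{2n-1}$ for $n\ge1$. A monomial of degree $2n+1\ge3$ is divisible by $x^2$ or $y^2$, so $I\operatorname{adj}(I^n)=\mathfrak m^{2n+1}=\operatorname{adj}(I^{n+1})$ for $n\ge1$. For $n=0$ the equality fails: $\operatorname{adj}(I)=\mathfrak m\ne I$.

## 4. Spread one and two: the Koszul sequence on $\mathbb P^1_R$

We prove Theorem B. By (1), only the inclusion $\operatorname{adj}(I^{n+1})\subseteq I\operatorname{adj}(I^n)$ is at issue.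

**Proof of Theorem B(i).** Let $J=(f)$ be a reduction of $I$. Then $v(I)=v(f)$ for all $v$, so $\operatorname{adj}(I^{n+1})=f\operatorname{adj}(I^n)\subseteq I\operatorname{adj}(I^n)$ for all $n\ge0$. $\square$

**Proof of Theorem B(ii).** Let $J=(f_1,f_2)$ be a reduction of $I$, put $L=I\mathcal O_Y$, let $k$ be the perfect base field, $d=\operatorname{trdeg}_kK$, and $\omega_Y=\Omega^d_{Y/k}$, an invertible sheaf because $Y$ is regular.

**Step 1 (two sections generate $L$).** From $JI^s=I^{s+1}$ we get $(J\mathcal O_Y)L^s=L^{s+1}$, and since $L$ is invertible, $J\mathcal O_Y=L$.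

**Step 2 (adjoints are global sections).** We claim $\operatorname{adj}(I^n)\varpi=H^0(Y,L^n\omega_Y)$ for $n\ge 0$. By (2) the left side is $W_n$. If $\eta\in W_n$ and $y\in Y$ is a point of codimension one, then $\mathcal O_{Y,y}=R_v$ for a prime divisor $v$, $\Lambda_v=\omega_{Y,y}$, and $\eta\in I^n\Lambda_v=(L^n\omega_Y)_y$. An invertible sheaf on a regular scheme is determined by its stalks in codimension one, so $\eta\in H^0(Y,L^n\omega_Y)$. Conversely, let $\eta$ be such a section and let $v$ have center $y$. Since $\mathcal O_{Y,y}\subset R_v$, $\Omega^d_{\mathcal O_{Y,y}/k}$ maps to $\Lambda_v$, and $\eta\in L_y^n\Lambda_v=I^n\Lambda_v$.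

**Step 3 (the start of the induction).** Let $\rho:Y\to\mathbb P^1_R$ be given by $[f_1:f_2]$, so $\rho^*\mathcal O(1)=L$, and put $\mathcal G=\rho_*\omega_Y$. By the projection formula and Step 2, $\operatorname{adj}(I^n)\varpi=H^0(\mathbb P^1_R,\mathcal G(n))$. We need $H^1(\mathbb P^1_R,\mathcal G)=0$. Write $R=B_{\mathfrak p}$ with $B$ a domain of finite type over $k$. After shrinking $\operatorname{Spec}B$ around $\mathfrak p$, $\operatorname{Spec} B$ is smooth over $k$ and $Y$ is the base change of an integral scheme $Y_B$, projective and birational over $\operatorname{Spec}B$. The singular locus of $Y_B$ is closed and does not meet the fiber over $\mathfrak p$. By properness its image in $\operatorname{Spec}B$ is closed and misses $\mathfrak p$; shrink once more to remove it. So $Y\to\operatorname{Spec}R$ is a localization of a projective birational morphism of smooth integral $k$-schemes. By Chatzistamatiou–Rülling, $H^1(Y,\omega_Y)=0$. By the Leray spectral sequence $H^1(\mathbb P^1_R,\mathcal G)\subseteq H^1(Y,\omega_Y)=0$.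

**Step 4 (the vanishing moves up).** The Koszul sequence $0\to\mathcal O(-1)\to\mathcal O^2\to\mathcal O(1)\to0$ of the two coordinates of $\mathbb P^1_R$ is locally split, so
$$0\to\mathcal G(n-1)\to\mathcal G(n)^2\to\mathcal G(n+1)\to0$$
is exact for every $n$. As $\mathbb P^1_R$ is covered by two affine open sets, $H^2(\mathbb P^1_R,-)=0$ on quasi-coherent sheaves, so $H^1(\mathcal G(n))^2\to H^1(\mathcal G(n+1))$ is onto. Starting from $H^1(\mathcal G)=0$, we get $H^1(\mathcal G(n))=0$ for all $n\ge0$.

**Step 5 (conclusion).** For $n\ge1$ the cokernel of $H^0(\mathcal G(n))^2\to H^0(\mathcal G(n+1))$ embeds in $H^1(\mathcal G(n-1))=0$. The two components of this map are multiplication by $f_1,f_2$. So $\operatorname{adj}(I^{n+1})=J\operatorname{adj}(I^n)\subseteq I\operatorname{adj}(I^n)$ for all $n\ge1=\ell(I)-1$. $\square$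

## 5. Spread three: the obstruction $H^1(D,\omega_D)$

The natural next attempt is to run the same argument for $J=(f_0,f_1,f_2)$ on $\mathbb P^2_R$, with $\mathcal G=\rho_*\omega_Y$. The Koszul complex is now
$$0\to\mathcal G(n-2)\to\mathcal G(n-1)^3\to\mathcal G(n)^3\to\mathcal G(n+1)\to0,$$
and $H^0(\mathcal G(n))^3\to H^0(\mathcal G(n+1))$ is onto if $H^1(\mathcal G(n-1))=0$ and $H^2(\mathcal G(n-2))=0$. For $n=2$ these conditions are $H^1(\mathcal G(1))=0$ and $H^2(\mathcal G)=0$.

Here Step 4 of Section 4 stops working: vanishing for $\mathcal G$ does not formally give $H^1(\mathcal G(1))=0$. As an example of a coherent sheaf for which the implication fails, take $\mathcal G=\Omega^1_{\mathbb P^2_k}(-1)$ on $\mathbb P^2_k$. The Euler sequence $0\to\Omega^1\to\mathcal O(-1)^3\to\mathcal O\to0$, twisted by $-1$, gives $H^1(\mathcal G)=0$, because $H^0(\mathcal O(-1))=H^1(\mathcal O(-2))=0$. It also gives $H^2(\mathcal G)=0$, because $H^1(\mathcal O(-1))=H^2(\mathcal O(-2))=0$. Untwisted, it gives $H^1(\mathcal G(1))=H^1(\Omega^1)\cong H^0(\mathcal O)=k\ne0$.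

What kind of geometry makes $H^1(\mathcal G(1))$ nonzero? It lies in $H^1(Y,\omega_Y\otimes L)$. Suppose $h\in I$, as a section of $L$, has a regular zero divisor $D$. Then $L\cong\mathcal O(D)$, and adjunction gives $0\to\omega_Y\to\omega_Y\otimes L\to\omega_D\to0$. If $H^1(Y,\omega_Y)=H^2(Y,\omega_Y)=0$, then $H^1(Y,\omega_Y\otimes L)\cong H^1(D,\omega_D)$. Now $D$ lies over the hypersurface $V(h)$, which may be singular, so the vanishing theorem used in Step 3 of Section 4 does not apply to it.

This suggests the following plan. Choose $h$ and a model such that $D$ is regular, $L|_D=:\mathcal L$ is generated by the images $s_1,s_2$ of the other two generators $a_1,a_2$ of $I$, and $h|_D=0$. Divide a form in $W_m$ by $h$ and take its residue along $D$; this lands in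
$$M_m=H^0(D,\mathcal L^{m-1}\omega_D).$$
If $\operatorname{adj}(I^3)=I\operatorname{adj}(I^2)$ and if all elements of $M_2$ and $M_3$ were residues of elements of $W_2$ and $W_3$, then $M_3=s_1M_2+s_2M_2$. The Koszul sequence of $s_1,s_2$ on $D$ gives
$$M_3/(s_1M_2+s_2M_2)\cong\ker\big(H^1(D,\omega_D)\to H^1(D,\omega_D\mathcal L)^2\big),$$
where the map is multiplication by the two sections. So we want a class in $H^1(D,\omega_D)$ that is nonzero and killed by $s_1$ and $s_2$.

There are two difficulties. One is to build such a $D$; a cone over a surface that violates Kodaira vanishing will do it (Sections 6–9). The other is that we have no direct way to see that $W_m\to M_m$ is onto for a given $m\ge2$. We shall prove surjectivity for $m=1$ and for $m\gg0$ (Section 10). Then we show that, if the conjecture held for $I$, surjectivity would spread from these two ends to all $m$ (Section 11).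

From now on $k$, $d$, $r$ and $R$ are as in Theorem A.

## 6. A surface with finite map to $\mathbb P^3$ violating Kodaira vanishing

**Proposition 1.** There are a normal projective surface $S'$ and a finite morphism $g:S'\to\mathbb P^3$, birational onto its image $F$, with $H^1(S',g^*\mathcal O(-1))\ne0$.

Raynaud's bundle $\mathcal H$ need not be generated by global sections. We take covers of degree prime to $p$ to produce enough sections without losing the cohomology class.

**Step 1 (covers of degree prime to $p$ preserve $H^1$).** Let $f:S''\to S$ be a finite surjective morphism of normal integral surfaces of degree $\delta$ prime to $p$. As $S$ is normal, the field trace maps $f_*\mathcal O_{S''}$ to $\mathcal O_S$, and $\delta^{-1}\mathrm{Tr}$ splits $\mathcal O_S\to f_*\mathcal O_{S''}$. Tensoring with a line bundle $\mathcal E$ and using that $f$ is finite, $H^1(S,\mathcal E)$ is a direct summand of $H^1(S,\mathcal E\otimes f_*\mathcal O_{S''})=H^1(S'',f^*\mathcal E)$.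

**Step 2 (making $\mathcal H$ effective).** Take $(S_0,\mathcal H)$ from Raynaud's theorem. Since $\mathcal H$ is ample, there is $m_0$ prime to $p$ with a section $0\neq\sigma_0\in H^0(S_0,\mathcal H^{m_0})$. Let $e$ be a nonzero rational section of $\mathcal H$, and let $S_1$ be the normalization of $S_0$ in $K(S_0)(y_0)$, where $y_0^{m_0}=\sigma_0/e^{m_0}$. As $k$ contains the $m_0$-th roots of unity, this is a Kummer extension of degree dividing $m_0$, hence prime to $p$. The surface $S_1$ is finite over $S_0$, so it is projective, and the pullback $\mathcal H_1$ of $\mathcal H$ is ample. By Step 1, $H^1(S_1,\mathcal H_1^{-1})\ne0$. The rational section $z_0=y_0e$ of $\mathcal H_1$ satisfies $z_0^{m_0}=\sigma_0$, which is regular; as $S_1$ is normal, $z_0$ is regular. Let $T=\operatorname{div}(z_0)$. It is an effective ample Cartier divisor with $\mathcal O(T)\cong\mathcal H_1$.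

**Step 3 (three general functions).** Choose $m_1$ prime to $p$ with $m_1T$ very ample, and let $1,c_1,\dots,c_M$ be a basis of $H^0(S_1,\mathcal O(m_1T))\subset K(S_1)$. The $c_j$ are affine coordinates of a projective embedding, so $K(S_1)=k(c_1,\dots,c_M)$. Let $\varphi_1,\varphi_2,\varphi_3$ be general $k$-linear combinations of the $c_j$. We claim two things.

First, $K(S_1)=k(\varphi_1,\varphi_2,\varphi_3)$. The $dc_j$ span the two-dimensional space $\Omega_{K(S_1)/k}$, so $d\varphi_1\wedge d\varphi_2\neq0$ for general $\varphi_1,\varphi_2$. Hence $K(S_1)$ is finite separable over $E=k(\varphi_1,\varphi_2)$. Two distinct $E$-embeddings of $K(S_1)$ into an algebraic closure of $E$ differ on some $c_j$, so they agree on $\sum\lambda_jc_j$ only for $(\lambda_j)$ in a proper linear subspace of $k^M$. As $k$ is infinite, a general $\varphi_3$ avoids these finitely many subspaces, so distinct embeddings differ on $\varphi_3$, and $\varphi_3$ is a primitive element over $E$.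

Second, the sections $1,\varphi_1,\varphi_2,\varphi_3$ of $\mathcal O(m_1T)$ have no common zero. The section $1$ vanishes exactly on the curve $T$. Since $\mathcal O(m_1T)$ is generated by $1,c_1,\dots,c_M$, the $c_j$ have no common zero on $T$. So a general $\varphi_1$ has only finitely many zeros on $T$, and a general $\varphi_2$ vanishes at none of them.

**Step 4 (extracting roots).** Let $K'=K(S_1)(y_1,y_2,y_3)$ with $y_i^{m_1}=\varphi_i$. This is a Kummer extension with group embedded in $(\mathbb Z/m_1)^3$, so its degree is prime to $p$. Let $f:S'\to S_1$ be the normalization of $S_1$ in $K'$ and $T'=f^*T$. Since $k(y_1,y_2,y_3)\supset k(\varphi_1,\varphi_2,\varphi_3)=K(S_1)$, we have $K'=k(y_1,y_2,y_3)$. From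
$$m_1\operatorname{div}(y_i)=f^*\operatorname{div}(\varphi_i)\ge-m_1T'$$
and normality of $S'$ we get $y_i\in H^0(S',\mathcal O(T'))$. The sections $1,y_1,y_2,y_3$ of $\mathcal O(T')$ have no common zero, because their $m_1$-th powers $1,\varphi_1,\varphi_2,\varphi_3$ have none. So they define $g:S'\to\mathbb P^3$ with $g^*\mathcal O(1)=\mathcal O(T')$. This bundle is ample, so $g$ contracts no curve and is finite. As $K'=k(y_1,y_2,y_3)$, $g$ is birational onto its image. Finally, by Step 1, $H^1(S',g^*\mathcal O(-1))=H^1(S',\mathcal O(-T'))\supseteq H^1(S_1,\mathcal H_1^{-1})\ne0$. $\square$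

## 7. Resolving $F$ and choosing a pencil on it

The purpose of this section is a smooth model of $F$, inside a smooth threefold, on which the class just found can be killed by two sections of a bundle pulled back from $\mathbb P^1$.

**Step 1 (the resolution).** By embedded resolution there is a composition of blow-ups of $\mathbb P^3$ along smooth centers of codimension $\ge2$ after which the strict transform $D_0$ of $F$ is smooth. Choose a nonconstant rational map $D_0\dashrightarrow\mathbb P^1$ and eliminate its indeterminacies by blowing up points of $D_0$. Blow up the same points in the ambient threefold; the strict transform of $D_0$ is then the blow-up of $D_0$ at these points. We obtain: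

* $\beta:\widetilde P\to\mathbb P^3$, a composition of blow-ups along smooth centers of codimension $\ge2$, so $R\beta_*\mathcal O_{\widetilde P}=\mathcal O_{\mathbb P^3}$;
* the strict transform $\widetilde S\subset\widetilde P$ of $F$, a smooth irreducible projective surface, with a surjective morphism $\pi:\widetilde S\to\mathbb P^1$;
* $H:=\beta^*\mathcal O(1)$, with the same notation for its restriction to $\widetilde S$; it is nef on $\widetilde S$, and $H^2\cdot\widetilde S=\deg F>0$.

**Step 2 (cohomology on the threefold and on the surface).** For $j\ge1$, Serre duality and $R\beta_*\mathcal O_{\widetilde P}=\mathcal O_{\mathbb P^3}$ give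
$$H^1(\widetilde P,\omega_{\widetilde P}\otimes H^j)\cong H^2(\widetilde P,H^{-j})^\vee=H^2(\mathbb P^3,\mathcal O(-j))^\vee=0.\tag{3}$$
On the surface, $g:S'\to F$ is the normalization, and $\widetilde S$ is normal, so $\widetilde S\to F$ factors through a birational morphism $\sigma:\widetilde S\to S'$. It satisfies $\sigma_*\mathcal O_{\widetilde S}=\mathcal O_{S'}$ because $S'$ is normal. By Leray $H^1(S',g^*\mathcal O(-1))\hookrightarrow H^1(\widetilde S,H^{-1})$, and Serre duality with Proposition 1 gives
$$H^1(\widetilde S,\omega_{\widetilde S}\otimes H)\ne0.\tag{4}$$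

**Step 3 (two facts on intersection numbers).** The Hodge index theorem: on a smooth projective surface, if $H^2>0$ and $H\cdot Z=0$, then $Z^2\le0$, with equality only if $Z\equiv0$. Zariski's lemma: let $\Phi=\sum m_i\Gamma_i$ with all $m_i>0$ be an effective divisor with connected support and $\Phi\cdot\Gamma_i=0$ for all $i$; then every $Z=\sum n_i\Gamma_i$ has $Z^2\le0$, with equality only if $Z$ is a rational multiple of $\Phi$. For the proof, put $r_i=n_i/m_i$. Since $\sum_jm_j\Gamma_i\cdot\Gamma_j=0$ for each $i$,
$$Z^2=\sum_{i,j}m_im_jr_ir_j\,\Gamma_i\cdot\Gamma_j=-\tfrac12\sum_{i\ne j}m_im_j(r_i-r_j)^2\,\Gamma_i\cdot\Gamma_j\le0,$$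
and if this is zero then $r_i=r_j$ whenever $\Gamma_i$ meets $\Gamma_j$, so all $r_i$ are equal by connectedness.

**Lemma 2.** $R^1\pi_*(\omega_{\widetilde S}\otimes H^j)=0$ for all $j\ge1$.

*Proof.* The morphism $\pi$ is flat with fibers of dimension one, so $R^1\pi_*$ commutes with base change. By Nakayama it suffices that $H^1(D_c,\omega_{\widetilde S}H^j|_{D_c})=0$ for every closed fiber $D_c=\pi^*(c)$. Since $\mathcal O(D_c)|_{D_c}$ is trivial, $\omega_{D_c}\cong\omega_{\widetilde S}(D_c)|_{D_c}\cong\omega_{\widetilde S}|_{D_c}$, and the group in question is dual to $H^0(D_c,H^{-j}|_{D_c})$.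

Suppose $0\ne s\in H^0(D_c,H^{-j}|_{D_c})$. Let $\Phi$ be a connected component of $D_c$, with its multiplicities, such that $s|_\Phi\ne0$. For every component $\Gamma$ of $\Phi$ we have $\Phi\cdot\Gamma=D_c\cdot\Gamma=0$, as the other connected components are disjoint from $\Gamma$. In particular $\Phi^2=0$. Moreover $H\cdot\Phi>0$. Indeed $H\cdot\Phi\ge0$ because $H$ is nef, and if it were $0$, then the Hodge index theorem with $\Phi^2=0$ and $H^2>0$ would give $\Phi\equiv0$, which is impossible for a nonzero effective divisor.

Let $0\le Z_1<\Phi$ be maximal with $s|_{Z_1}=0$, and put $Z_2=\Phi-Z_1>0$. Then $s|_\Phi$ is a section of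
$$\ker\big(H^{-j}|_\Phi\to H^{-j}|_{Z_1}\big)=H^{-j}(-Z_1)|_{Z_2}.$$
Let $\Gamma\le Z_2$ be a component. The image of $s$ in $H^{-j}(-Z_1)|_\Gamma$ is nonzero. Otherwise $s|_{Z_1+\Gamma}=0$, because $H^{-j}(-Z_1)|_\Gamma$ is the kernel of $H^{-j}|_{Z_1+\Gamma}\to H^{-j}|_{Z_1}$. That contradicts the maximality of $Z_1$ if $Z_1+\Gamma<\Phi$, and it contradicts $s|_\Phi\ne0$ if $Z_1+\Gamma=\Phi$. A line bundle with a nonzero section on an integral curve has degree $\ge0$, so $(-jH-Z_1)\cdot\Gamma\ge0$. Summing over the components of $Z_2$ with multiplicities,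
$$-jH\cdot Z_2-Z_1\cdot Z_2\ge0 .$$
Now $Z_1\cdot Z_2=(\Phi-Z_2)\cdot Z_2=-Z_2^2$, so $jH\cdot Z_2\le Z_2^2\le0$ by Zariski's lemma. As $H$ is nef, $H\cdot Z_2=0=Z_2^2$. By Zariski's lemma again, $Z_2$ is a positive rational multiple of $\Phi$, so $H\cdot\Phi=0$, a contradiction. $\square$

**Step 4 (killing the class).** By Serre vanishing choose $b\ge1$ with $H^1(\mathbb P^1,\pi_*(\omega_{\widetilde S}H)(b))=0$. In the Leray sequence for $\omega_{\widetilde S}\otimes H\otimes\pi^*\mathcal O(b)$ the other contribution to $H^1$ is $H^0$ of $R^1\pi_*(\omega_{\widetilde S}H)(b)=0$. Hence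
$$H^1(\widetilde S,\omega_{\widetilde S}\otimes H\otimes\pi^*\mathcal O(b))=0.\tag{5}$$
Let $s_1,s_2\in H^0(\mathbb P^1,\mathcal O(b))$ be the $b$-th powers of the two coordinates; they have no common zero. By (5), multiplication by $s_1$ or $s_2$ kills all of $H^1(\widetilde S,\omega_{\widetilde S}\otimes H)$.

## 8. The line bundle over $\widetilde P$ as a model of $\operatorname{Spec}R$

The purpose of this section is to turn the pair $\widetilde S\subset\widetilde P$ into a pair $D'\subset Y_1$ over $\operatorname{Spec}R$, with the cohomology we want.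

**Step 1 (the model).** Let $\mathbb V=\operatorname{Spec}_{\widetilde P}\big(\bigoplus_{j\ge0}H^j\big)\times\mathbb A^r$ with projection $q:\mathbb V\to\widetilde P$. On $\mathbb P^3$ itself, $\operatorname{Spec}\bigoplus_{j\ge0}\mathcal O(j)$ is $\mathrm{Bl}_0\mathbb A^4$. So $\mathbb V=(\widetilde P\times_{\mathbb P^3}\mathrm{Bl}_0\mathbb A^4)\times\mathbb A^r$, which is smooth, integral, and projective and birational over $\mathbb A^d$. Let $f_1:Y_1\to\operatorname{Spec}R$ be its base change to $\operatorname{Spec}R$. Then $Y_1$ is regular and integral, and projective and birational over $\operatorname{Spec}R$. We still write $q$ for the map $Y_1\to\widetilde P$.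

**Step 2 (the divisor of $h$).** Let $h\in k[x_0,\dots,x_3]$ be the irreducible form defining $F$, and $e_0=\deg h$; $h$ is a prime element of $R$. Put $A=R/hR$. Let $P_0\subset Y_1$ be the zero section, given by the ideal $\bigoplus_{j\ge1}H^j$, and write $\beta^*F=\widetilde S+E_F$ with $E_F$ effective and $\beta$-exceptional. The function $h$ on $Y_1$ is a section of $H^{e_0}$ placed in degree $e_0$, so
$$\operatorname{div}(h)=D'+E_1,\qquad D'=q^*\widetilde S,\qquad E_1=e_0P_0+q^*E_F.\tag{6}$$
The divisor $D'$ is a localization of $\operatorname{Spec}_{\widetilde S}(\bigoplus H^j)\times\mathbb A^r$, so it is regular and integral. Since $\widetilde S\to F$ is birational, $D'$ is the strict transform of $V(h)$, and $D'\to\operatorname{Spec}A$ is projective and birational. The set $f_1(E_1)$ is closed of codimension $\ge2$: $f_1(P_0)=\{x=0\}$ has codimension $4$, and $f_1(q^*E_F)$ lies in the product of $\mathbb A^r$ with the cone over $\beta(E_F)$, where $\beta(E_F)\subset\mathbb P^3$ has codimension $\ge2$.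

**Step 3 (canonical sheaves).** Put $\omega_{Y_1}=\Omega^d_{Y_1/k}$ and $\omega_{D'}=\Omega^{d-1}_{D'/k}$. The relative differentials of $\operatorname{Spec}_{\widetilde P}(\bigoplus H^j)\to\widetilde P$ are the pullback of $H$, and the factor $\mathbb A^r$ contributes a trivial bundle. Hence
$$\omega_{Y_1}\cong q^*(\omega_{\widetilde P}\otimes H),\qquad\omega_{D'}\cong q^*(\omega_{\widetilde S}\otimes H).$$
As a check, take $\widetilde P=\mathbb P^3$ and $r=0$. The formula gives $q^*\mathcal O(-4+1)=q^*\mathcal O(-3)$, and $\mathcal O(-P_0)=q^*\mathcal O(1)$, so $\omega_{Y_1}\cong\mathcal O(3P_0)$. This agrees with $v(J_{R_v/R})=3$ for $v=\operatorname{ord}$ in dimension four.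

**Step 4 (cohomology of $Y_1$).** The map $q$ is affine and $q_*\mathcal O_{\mathbb V}=\bigoplus_{j\ge0}H^j\otimes_kk[z]$. So $H^1(Y_1,\omega_{Y_1})$ is the localization at $(x,z)$ of $\bigoplus_{j\ge1}H^1(\widetilde P,\omega_{\widetilde P}H^j)\otimes_kk[z]$, which is $0$ by (3):
$$H^1(Y_1,\omega_{Y_1})=0.\tag{7}$$

**Step 5 (a class on $D'$ killed by $s_1,s_2$).** Let $\mathcal L=q^*\pi^*\mathcal O(b)$ on $D'$; it is generated by $s_1,s_2$. In the same way, $H^1(D',\omega_{D'}\mathcal L^i)$ is the localization at $(x,z)$ of
$$\bigoplus_{j\ge1}H^1(\widetilde S,\omega_{\widetilde S}H^j\pi^*\mathcal O(ib))\otimes_kk[z],$$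
graded by $j$ compatibly with the $x$-degree. By (4) take $0\ne\xi\in H^1(\widetilde S,\omega_{\widetilde S}H)$, in degree $j=1$. We must see that $\xi$ stays nonzero after localization. If $f\in k[x,z]\setminus(x,z)$ killed $\xi$, then the degree-one component of $f\xi$ would give $\xi\otimes f_0=0$, where $f_0(z)$ is the part of $f$ of $x$-degree $0$. But $f_0$ has nonzero constant term, so $\xi\otimes f_0\ne0$. On the other hand $s_1\xi=s_2\xi=0$ by (5). Therefore
$$\ker\big(H^1(D',\omega_{D'})\xrightarrow{(s_1,s_2)}H^1(D',\omega_{D'}\mathcal L)^2\big)\ne0.\tag{8}$$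

**Step 6 (no cohomology along the pencil).** Let $\psi:D'\to\mathbb P^1_R$ be given by $[s_1:s_2]$. Then
$$R^1\psi_*\omega_{D'}=0.\tag{9}$$
Indeed, let $\Theta\subset\mathbb P^1$ be an affine open set and $\Theta'$ its preimage under the finite map $[s_1:s_2]:\mathbb P^1\to\mathbb P^1$; $\Theta'$ is affine. The sections of $R^1\psi_*\omega_{D'}$ over $\Theta_R$ are $H^1(\psi^{-1}(\Theta_R),\omega_{D'})$. This is a localization of $\bigoplus_{j\ge1}H^1(\pi^{-1}(\Theta'),\omega_{\widetilde S}H^j)\otimes k[z]=\bigoplus_{j\ge1}H^0(\Theta',R^1\pi_*(\omega_{\widetilde S}H^j))\otimes k[z]$, which is $0$ by Lemma 2.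

## 9. The ideal $I=(h,a_1,a_2)$, its blow-up, and $\ell(I)=3$

We now choose $a_1,a_2\in R$ that restrict on $D'$ to $s_1,s_2$ up to a common factor, and a model on which $I$ is invertible.

**Step 1 (choice of $a_1,a_2$).** Write $s_1/s_2=\alpha_1/\alpha_2$ in $K(D')=\operatorname{Frac}A$ with $0\ne\alpha_i\in A$, and lift $\alpha_i$ to $\tilde a_i\in R$. Since $f_1(E_1)$ has codimension $\ge2$, it does not contain $V(h)$, so there is $\lambda\in R\setminus hR$ vanishing on $f_1(E_1)$. Then $\lambda$ vanishes along every component of $E_1$, and there is $N\ge 1$ with $\lambda^N\in H^0(Y_1,\mathcal O(-E_1))$. Put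
$$a_i=\lambda^N\tilde a_i,\qquad I=(h,a_1,a_2).$$
The closed point lies in $f_1(P_0)\subset f_1(E_1)$, so $\lambda\in\mathfrak m$ and $I\subset\mathfrak m$.

**Step 2 (the ideal $I$ on $D'$ and on $Y_1$).** On $D'$ let $\chi=a_1/s_1=a_2/s_2$, a rational section of $\mathcal L^{-1}$; it is nonzero because $a_i|_{D'}=\lambda^N\alpha_i\ne0$. Since $s_1,s_2$ generate $\mathcal L$,
$$(a_1,a_2)\mathcal O_{D'}=\chi\mathcal L\tag{10}$$
is invertible and isomorphic to $\mathcal L$, with $a_i\leftrightarrow s_i$. On $Y_1$, the elements $h,a_1,a_2$ all lie in $\mathcal O(-E_1)$, so $I\mathcal O_{Y_1}=\mathcal O(-E_1)\,\mathfrak b$ for an ideal sheaf $\mathfrak b$. If $\varepsilon$ is a local equation of $E_1$ and $x=h/\varepsilon$ the local equation of $D'$, then $\mathfrak b=(x,a_1/\varepsilon,a_2/\varepsilon)$. The restriction $\varepsilon|_{D'}$ is a nonzerodivisor, and $\varepsilon\cdot(\mathfrak b/(x))=(a_1,a_2)\mathcal O_{D'}$ is invertible. So $\mathfrak b/(x)\subset\mathcal O_{D'}$ is invertible and defines an effective Cartier divisor $\Gamma$ on $D'$, possibly empty. Near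 each point of $\Gamma$ we have $\mathfrak b=(x,\gamma)$ with $x,\gamma$ a regular sequence, and $\mathfrak b=\mathcal O_{Y_1}$ off $\Gamma$.

**Step 3 (the blow-up $Y$ and the divisor $D$).** Let $Y=\mathrm{Bl}_{\mathfrak b}Y_1$, which is integral and projective and birational over $\operatorname{Spec}R$. Put $L=I\mathcal O_Y$. It is invertible and generated by $h,a_1,a_2$. Let $D\subset Y$ be the zero divisor of the section $h$ of $L$. Off $\Gamma$ we have $Y=Y_1$, $L=\mathcal O(-E_1)=(\varepsilon)$, $h=\varepsilon x$, so $D=D'$. Over points of $\Gamma$, where $\mathcal O$ denotes a local coordinate ring of $Y_1$, there are two charts because $x,\gamma$ is a regular sequence.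

In the chart $\mathcal O[X]/(\gamma X-x)$ we have $L=(\varepsilon\gamma)$ and $h=\varepsilon\gamma X$, so $D=\{X=0\}=\operatorname{Spec}\mathcal O/(x)$. In the chart $\mathcal O[X']/(xX'-\gamma)$ we have $L=(\varepsilon x)=(h)$, and $D$ is empty.

Hence $D\to D'$ is an isomorphism, and we identify $D$ with $D'$. Since $D$ is a Cartier divisor in $Y$ and is itself regular, $Y$ is regular at every point of $D$. Let $U\supset D$ be the regular locus of $Y$, which is open, and $\omega_U=\Omega^d_{U/k}$, an invertible sheaf. We do not claim that $Y$ is regular away from $D$.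

**Step 4 (restriction of $L$ to $D$).** The function $h$ is zero on $D$, so $I\mathcal O_D=(a_1,a_2)\mathcal O_D$. The natural map $L|_D\to I\mathcal O_D$ is a surjection of invertible sheaves, hence an isomorphism. With (10) we get
$$L|_D\cong\mathcal L,\qquad a_i|_D=s_i,\qquad h|_D=0.\tag{11}$$

**Step 5 ($\ell(I)=3$).** Since $I$ has three generators, $\ell(I)\le3$. Let $\rho:Y\to\mathbb P^2_R$ be given by $[h:a_1:a_2]$, with coordinates $T_0,T_1,T_2$; so $\rho^*\mathcal O(1)=L$ and $D=\rho^{-1}(T_0=0)$. A form in the $T_i$ that vanishes at $(h,a_1,a_2)$ pulls back to zero, so $\rho$ maps into $\operatorname{Proj}\bigoplus I^n\subset\mathbb P^2_R$. The fiber of the latter over the closed point is $\operatorname{Proj}$ of the fiber cone, inside $\mathbb P^2_k$. It is enough to find an irreducible closed set $Z\subset Y$ over the closed point with $\rho(Z)=\mathbb P^2_k$.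

Let $\Sigma\subset D'\cong D$ be the zero section of $\widetilde S$ over $z=0$. It is isomorphic to $\widetilde S$, so it is irreducible, and it lies over the closed point. Since $\pi$ and $[s_1:s_2]$ are surjective, $\psi(\Sigma)=\mathbb P^1_k$, and so $\rho(\Sigma)$ is the line $\{T_0=0\}\subset\mathbb P^2_k$. There are two cases.

* If $\Sigma\not\subset\Gamma$, let $Z$ be the closure in $Y$ of $(P_0\cap\{z=0\})\setminus\Gamma$. Here $P_0\cap\{z=0\}\cong\widetilde P$ is irreducible, lies over the closed point, and contains $\Sigma$. It is not contained in $D'$, and $\Gamma\subset D'$, so $Z\not\subset D$. As $\Sigma\setminus\Gamma$ is dense in $\Sigma\subset D$, we have $\Sigma\subset Z$.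
* If $\Sigma\subset\Gamma$, let $Z$ be the preimage of $\Sigma\subset Y_1$ in $Y$. Since $\mathfrak b$ is locally generated by a regular sequence of length two, $Z$ is a $\mathbb P^1$-bundle over $\Sigma$, hence irreducible. Each fiber meets $D$ in exactly one point because $D\to D'$ is an isomorphism. So $\Sigma\subset Z$ and $Z\not\subset D$.

In both cases $Z$ is irreducible, closed, contained in the closed fiber, contains $\Sigma\subset D$, and is not contained in $D$. As $\rho$ is proper, $\rho(Z)$ is irreducible and closed. It contains the line $\{T_0=0\}$, strictly, because $D=\rho^{-1}(T_0=0)$. Hence $\rho(Z)=\mathbb P^2_k$, $\operatorname{Proj}$ of the fiber cone has dimension two, and $\ell(I)=3$.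

## 10. Residues of adjoint forms along $D$

**Step 1 (bounds for $W_m$ from above and below).** Recall $W_m=\operatorname{adj}(I^m)\varpi$ from (2). Every prime divisor $v$ has a center $y\in Y$, and $L_yR_v=IR_v$.

(a) $W_m\subset H^0(U,L^m\omega_U)$. A codimension-one point $y$ of $U$ gives a prime divisor with $R_v=\mathcal O_{U,y}$ and $\Lambda_v=\omega_{U,y}$, and the invertible sheaf $L^m\omega_U$ on the regular scheme $U$ is determined in codimension one.

(b) Let $N_0$ be the image of $\Omega^d_{Y/k}$ in the constant sheaf $\Omega^d_{K/k}$. It is coherent, torsion-free, and equal to $\omega_U$ on $U$. Moreover $H^0(Y,L^mN_0)\subset W_m$, because $\Omega^d_{\mathcal O_{Y,y}/k}$ maps to $\Lambda_v$ when $v$ has center $y$.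

The sheaf $N_0$ is a substitute for $\omega_Y$ at the points where $Y$ may be singular.

**Step 2 (the residue maps).** For $m\ge1$ let $M_m=H^0(D,\mathcal L^{m-1}\omega_D)$. The section $h$ identifies $\mathcal O(D)$ with $L$ near $D$, and adjunction, $\eta\mapsto\operatorname{Res}_D(\eta/h)$, gives
$$(L^m\omega_U)|_D\cong\mathcal L^{m-1}\otimes\omega_U(D)|_D\cong\mathcal L^{m-1}\omega_D .$$
In local terms, if $l$ generates $L$ and $h=lX$, then $\eta=l^m\,dX\wedge\tau$ has $\eta/h=l^{m-1}\frac{dX}X\wedge\tau$, and its residue is $(l|_D)^{m-1}\,\tau|_D$. By (a) we get $R$-linear maps $\operatorname{res}_m:W_m\to M_m$ for $m\ge1$. Put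
$$Q_m=\operatorname{im}(\operatorname{res}_m),\qquad C_m=M_m/Q_m .$$
For $\eta\in W_m$ the forms $a_i\eta$ and $h\eta$ lie in $W_{m+1}$, and by (11)
$$\operatorname{res}_{m+1}(a_i\eta)=s_i\operatorname{res}_m(\eta),\qquad\operatorname{res}_{m+1}(h\eta)=0 .$$
So $s_iQ_m\subset Q_{m+1}$, multiplication by $s_i$ induces maps $s_i:C_m\to C_{m+1}$, and
$$\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)\ \Longrightarrow\ Q_{n+1}=s_1Q_n+s_2Q_n\qquad(n\ge1).\tag{12}$$

**Lemma 3.** $C_1=0$.

*Proof.* Let $\mu\in M_1=H^0(D',\omega_{D'})$. We lift $\mu$ to a form on $Y_1$ and show that this form satisfies the condition at every prime divisor.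

By (7) and $0\to\omega_{Y_1}\to\omega_{Y_1}(D')\to\omega_{D'}\to0$, $\mu$ is the residue of some $\theta\in H^0(Y_1,\omega_{Y_1}(D'))$. Put $\eta=h\theta$. By (6), $\eta\in H^0(Y_1,\omega_{Y_1}(-E_1))$.

To show $\eta\in W_1$, let $v$ be a prime divisor with center $y$ on $Y_1$. Since $IR_v=\varepsilon\mathfrak bR_v$ and $\eta\in\varepsilon\,\omega_{Y_1,y}$, it suffices that $\omega_{Y_1,y}\subset\mathfrak b\Lambda_v$. If $y\notin\Gamma$, then $\mathfrak b_y=\mathcal O_{Y_1,y}$ and this is clear. (To see what has to be proved for $y\in\Gamma$, take the prime divisor along which $x=\gamma X$ with $\gamma$ a uniformizer, in a case where $dx,d\gamma$ are part of a basis of differentials: then $dx\wedge d\gamma=\gamma\,dX\wedge d\gamma$, which has the required factor from $\mathfrak b$.)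

Let $y\in\Gamma$ and $\mathcal O=\mathcal O_{Y_1,y}$. Both $\mathcal O$ and $\mathcal O/x=\mathcal O_{D',y}$ are localizations of smooth $k$-algebras. So in the exact sequence $(x)/(x^2)\to\Omega_{\mathcal O/k}\otimes\mathcal O/x\to\Omega_{(\mathcal O/x)/k}\to0$ the last two modules are free of ranks $d$ and $d-1$. The kernel of the second map is a free direct summand of rank one, generated by $dx$. Hence $dx$ has nonzero image in $\Omega_{\mathcal O/k}\otimes\kappa(y)$. This space is spanned by differentials of elements of $\mathcal O$, so there are $z_2',\dots,z_d'\in\mathcal O$ such that $dx,dz_2',\dots,dz_d'$ is a basis of $\Omega_{\mathcal O/k}$, by Nakayama. Then $\omega_{Y_1,y}$ is generated by $dx\wedge dz_2'\wedge\dots\wedge dz_d'$.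

Let $t$ be a uniformizer of $R_v$, with residue field $\kappa_v$, and write $x=ut^a$ with $u$ a unit; $a\ge1$ because $x$ vanishes at $y$. Then
$$dx\wedge dz_2'\wedge\dots\wedge dz_d'=t^a\,du\wedge dz_2'\wedge\dots\wedge dz_d'+a\,u\,t^{a-1}\,dt\wedge dz_2'\wedge\dots\wedge dz_d' .$$
The first term is in $t^a\Lambda_v$. For the second, the map $dt\wedge-:\Omega^{d-1}_{\kappa_v/k}\to\Lambda_v\otimes\kappa_v$ (lift, then wedge) is well defined, because $\Omega_{\kappa_v/k}$ is the quotient of $\Omega_{R_v/k}\otimes\kappa_v$ by the class of $dt$, and $dt\wedge dt=0$. Modulo $t$, the form $dt\wedge dz_2'\wedge\dots\wedge dz_d'$ is the image of $d\bar z_2'\wedge\dots\wedge d\bar z_d'$ under this map. The residues $\bar z_i'$ come from $\kappa(y)$, and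
$$\operatorname{trdeg}_k\kappa(y)=d-\dim\mathcal O_{Y_1,y}\le d-2,$$
because $\Gamma$ has codimension two in $Y_1$. As $k$ is perfect, $\dim\Omega_{\kappa(y)/k}=\operatorname{trdeg}_k\kappa(y)$, so $\Omega^{d-1}_{\kappa(y)/k}=0$ and $d\bar z_2'\wedge\dots\wedge d\bar z_d'=0$. Hence $dt\wedge dz_2'\wedge\dots\wedge dz_d'\in t\Lambda_v$, the second term is also in $t^a\Lambda_v$, and
$$\omega_{Y_1,y}\subset t^a\Lambda_v=x\Lambda_v\subset\mathfrak b\Lambda_v .$$

So $\eta\in W_1$. Finally $\operatorname{res}_1(\eta)=\operatorname{Res}_D(\eta/h)=\operatorname{Res}_D\theta=\mu$. As $\omega_D$ is torsion-free, this may be checked at the generic point of $D$, where $Y\to Y_1$ is an isomorphism. $\square$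

**Lemma 4.** $C_m=0$ for $m\gg0$.

*Proof.* We push the residue sequence on $Y$ forward to $\mathbb P^2_R$ and use Serre vanishing there. Recall $\rho^*\mathcal O(1)=L$; by (11), $\rho|_D$ is $\psi$ followed by the inclusion of the hyperplane $\{T_0=0\}=\mathbb P^1_R$. Multiplication by $h$ is injective on the torsion-free sheaf $N_0$, and $(N_0L)|_D=(\omega_UL)|_D\cong\omega_D$. So
$$0\to N_0\xrightarrow{\,h\,}N_0L\to\omega_D\to0$$
is exact on $Y$. Applying $\rho_*$ and the projection formula,
$$0\to\rho_*N_0\to\rho_*(N_0L)\to\psi_*\omega_D\to R^1\rho_*N_0\xrightarrow{\,T_0\,}(R^1\rho_*N_0)(1)\to R^1\psi_*\omega_D=0,$$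
where the last term vanishes by (9). Let $\zeta$ be a point of the hyperplane. There $T_0$ acts through an element of the maximal ideal of $\mathcal O_{\mathbb P^2_R,\zeta}$ and is surjective. Since $R^1\rho_*N_0$ is coherent, Nakayama gives $(R^1\rho_*N_0)_\zeta=0$. Off the hyperplane $\psi_*\omega_D=0$. In both cases the map $\psi_*\omega_D\to R^1\rho_*N_0$ is zero, so
$$0\to\rho_*N_0\to\rho_*(N_0L)\to\psi_*\omega_D\to0$$
is exact. Twist by $\mathcal O(m-1)$. For $m\gg0$, Serre vanishing gives $H^1(\mathbb P^2_R,(\rho_*N_0)(m-1))=0$, so $H^0(Y,N_0L^m)\to H^0(D,\omega_D\mathcal L^{m-1})=M_m$ is onto. By (b), $H^0(Y,N_0L^m)\subset W_m$, and this map is the restriction of $\operatorname{res}_m$. $\square$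

## 11. Descent on the cokernels $C_m$

We finish the proof of Theorem A. Suppose, for contradiction, that $\operatorname{adj}(I^{n+1})=I\operatorname{adj}(I^n)$ for all $n\ge2$. By (12),
$$Q_{n+1}=s_1Q_n+s_2Q_n\quad\text{for all }n\ge2.\tag{13}$$

Since $s_1,s_2$ generate $\mathcal L$, for every $m$ the Koszul sequence
$$0\to\omega_D\mathcal L^{m-2}\xrightarrow{(s_2,-s_1)}(\omega_D\mathcal L^{m-1})^2\xrightarrow{(s_1,s_2)}\omega_D\mathcal L^m\to0\tag{14}$$
is exact.

**Lemma 5.** Assume (13). Let $m\ge2$ and $c\in C_m$ with $s_1c=0$. Then there is $c'\in C_{m-1}$ with $c=s_2c'$ and $s_1c'=0$.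

*Proof.* Lift $c$ to $\mu_1\in M_m$. Then $s_1\mu_1\in Q_{m+1}=s_1Q_m+s_2Q_m$ by (13), say $s_1\mu_1=s_1q_1+s_2q_2$ with $q_1,q_2\in Q_m$. Replace $\mu_1$ by $\mu_1-q_1$, which is still a lift of $c$, and put $\mu_2=-q_2\in Q_m$. Then $s_1\mu_1+s_2\mu_2=0$. Taking global sections in (14), there is $\mu\in H^0(D,\omega_D\mathcal L^{m-2})=M_{m-1}$ with $\mu_1=s_2\mu$ and $-s_1\mu=\mu_2\in Q_m$. Let $c'$ be the class of $\mu$ in $C_{m-1}$. Then $s_2c'=c$ and $s_1c'=0$. $\square$

**Step 1 (all $C_m$ vanish).** Suppose some $C_m\ne0$. By Lemma 4 there is a largest $\tau$ with $C_\tau\neq0$, and $\tau\ge2$ by Lemma 3. Take $0\neq c\in C_\tau$. Then $s_1c\in C_{\tau+1}=0$, so Lemma 5 applies with $m=\tau$. Its output $c'\in C_{\tau-1}$ again satisfies $s_1c'=0$, so Lemma 5 applies again, with $m=\tau-1$, and so on down to $m=2$. We obtain $c=s_2^{\tau-1}c^*$ with $c^*\in C_1$. By Lemma 3, $c^*=0$, so $c=0$, a contradiction. Hence $Q_m=M_m$ for all $m\ge1$.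

**Step 2 (the contradiction).** By Step 1 and (13) with $n=2$,
$$M_3=Q_3=s_1Q_2+s_2Q_2=s_1M_2+s_2M_2 .$$
But the long exact sequence of (14) with $m=2$ gives
$$M_3/(s_1M_2+s_2M_2)\cong\ker\big(H^1(D,\omega_D)\to H^1(D,\omega_D\mathcal L)^2\big),$$
the map being $(s_2,-s_1)$, which has the same kernel as $(s_1,s_2)$. This kernel is nonzero by (8), a contradiction.

Hence $\operatorname{adj}(I^{n+1})\ne I\operatorname{adj}(I^n)$ for some $n\ge2=\ell(I)-1$. This proves Theorem A, and Lipman's conjecture is false. $\blacksquare$

The argument does not tell which $n\ge2$ fails: it shows only that equality cannot hold for all of them. The equality at $n=2$ enters in Step 2 and in the last application of Lemma 5. The equalities at larger $n$ are what carries the surjectivity of $\operatorname{res}_m$ down from $m\gg0$.
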